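\title{Tiling the real line with $\aleph_1$ translates of a $G_\delta$ set}

\begin{abstract}
Suppose that the real line is partitioned into $\kappa$ Borel sets that are translates of each other. Must $\kappa$ be countable or equal to $\mathfrak c=2^{\aleph_0}$? We show that ZFC does not decide this. The answer is yes if the pieces are $F_\sigma$, and it is yes for all Borel pieces if $\mathrm{cov}(\mathcal M)=\mathfrak c$ or $\mathrm{cov}(\mathcal N)=\mathfrak c$. On the other hand, there is an explicitly defined $G_\delta$ set such that every model of $\neg\mathrm{CH}$ has a ccc forcing extension, with the same cardinals and the same continuum, in which the line is the union of exactly $\aleph_1$ pairwise disjoint translates of this set.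
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{decomposition} of $\mathbb R$ is a representation of $\mathbb R$ as a union of pairwise disjoint sets, and $\mathfrak c=2^{\aleph_0}$. We study the following statement.
\begin{itemize}
\item[$(\star)$] If $\mathbb R=\bigcup_{\alpha<\kappa}B_\alpha$ is a decomposition into Borel sets that are translates of each other (for all $\alpha,\beta<\kappa$ there is $t\in\mathbb R$ with $B_\beta=B_\alpha+t$), then $\kappa\le\omega$ or $\kappa=\mathfrak c$.
\end{itemize}
Is $(\star)$ provable in ZFC? The problem comes from Elekes and Keleti \cite{EK}.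

Write $B=B_0$ and $B_\alpha=B+t_\alpha$; we call $B$ the \emph{tile} and $T=\{t_\alpha:\alpha<\kappa\}$ the set of \emph{translations}. All values that $(\star)$ allows do occur: the tile $[0,1)+k\mathbb Z$ gives $\kappa=k$, the tile $[0,1)$ gives $\kappa=\omega$, and a single point gives $\kappa=\mathfrak c$. Without the Borel assumption every infinite $\kappa\le\mathfrak c$ occurs: take the cosets of a $\mathbb Q$-linear subspace of $\mathbb R$ of codimension $\kappa$. If $T$ can be chosen Borel, then $(\star)$ holds for this decomposition, because an uncountable Borel set contains a perfect set. Since every real is $z+t$ for a unique pair $(z,t)\in B\times T$, one would guess that $T$ inherits enough regularity from $B$ to behave in the same way. For $F_\sigma$ tiles this guess is correct; for $G_\delta$ tiles it can fail.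

\begin{theorem}\label{thm:main}
There is a $G_\delta$ set $\hat B\subseteq\mathbb R$, explicitly defined in ZFC, such that every model $W$ of $\mathrm{ZFC}+\neg\mathrm{CH}$ has a ccc forcing extension with the same cardinals and the same value of $\mathfrak c$ in which $\mathbb R$ is the union of exactly $\aleph_1<\mathfrak c$ pairwise disjoint translates of $\hat B$. Here $\hat B$ is computed by its definition in the extension.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:fsigma}
If $\mathbb R$ is decomposed into $\kappa$ many $F_\sigma$ sets that are translates of each other, then $\kappa\le\omega$ or $\kappa=\mathfrak c$.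
\end{theorem}

Let $\mathcal M$ and $\mathcal N$ be the ideals of meager and of Lebesgue null subsets of $\mathbb R$. The covering number $\mathrm{cov}(\mathcal I)$ is the least number of sets from $\mathcal I$ whose union is $\mathbb R$. Both covering numbers lie between $\aleph_1$ and $\mathfrak c$, so they equal $\mathfrak c$ under CH, and Martin's axiom MA implies $\mathrm{cov}(\mathcal M)=\mathfrak c$.

\begin{proposition}[ZFC]\label{prop:cov}
If $\mathrm{cov}(\mathcal M)=\mathfrak c$ or $\mathrm{cov}(\mathcal N)=\mathfrak c$, in particular under CH or MA, then $(\star)$ holds.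
\end{proposition}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then $(\star)$ is independent of ZFC.
\end{corollary}

\begin{proof}
If ZFC is consistent, then so are $\mathrm{ZFC}+\mathrm{CH}$ and $\mathrm{ZFC}+\neg\mathrm{CH}$. In a model of the first theory $(\star)$ holds by Proposition~\ref{prop:cov}. Over a model of the second, Theorem~\ref{thm:main} gives a model in which $(\star)$ fails with $\kappa=\aleph_1$.
\end{proof}

Section~\ref{sec:positive} proves the two positive results and extracts from them what a counterexample must look like. Section~\ref{sec:idea} explains the construction on a finite model. The tile is defined in Section~\ref{sec:tile}, and Section~\ref{sec:disjoint} shows in ZFC that certain pairs of its translates are disjoint. Section~\ref{sec:forcing} adds one translate by forcing, Section~\ref{sec:coloring} splits the points to be covered into $\aleph_1$ manageable classes, and Section~\ref{sec:iteration} iterates.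

\section{The positive results}\label{sec:positive}

In this section $\mathbb R=\bigcup_{\alpha<\kappa}(B+t_\alpha)$ is a decomposition with $B$ Borel and $\kappa>\omega$. The tile is nonempty, so the $t_\alpha$ are distinct and $\kappa=|T|\le\mathfrak c$.

\begin{proof}[Proof of Proposition~\ref{prop:cov}]
We show that $B$ is meager and null; then $\kappa\ge\mathrm{cov}(\mathcal M)$ and $\kappa\ge\mathrm{cov}(\mathcal N)$, and the claim follows. Suppose that $B$ is not meager. A Borel set has the Baire property, so $B$ is comeager in some open interval $I$, and $B+t_\alpha$ is comeager in $I+t_\alpha$. If $I+t_\alpha$ and $I+t_\beta$ met for some $\alpha\ne\beta$, then $B+t_\alpha$ and $B+t_\beta$ would both be comeager in the intersection, and would meet. So the $\kappa$ intervals $I+t_\alpha$ are pairwise disjoint, which is impossible for $\kappa>\omega$. Suppose that $B$ is not null, and take a bounded $B'\subseteq B$ of positive measure. Infinitely many $t_\alpha$ lie in one bounded interval, so infinitely many disjoint translates of $B'$ lie in a bounded interval, which is impossible.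
\end{proof}

Call $Z\subseteq\mathbb R$ \emph{$B$-free} if $z-z'\notin B-B$ for all distinct $z,z'\in Z$. Since $(B+t)\cap(B+t')\ne\emptyset$ if and only if $t-t'\in B-B$, the set $T$ is $B$-free. On the other hand, a translate of $B$ contains at most one point of a $B$-free set, so
\begin{equation}\label{eq:free}
\text{every $B$-free set has at most $\kappa$ elements.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:fsigma}]
By \eqref{eq:free} it suffices to find a $B$-free set of size $\mathfrak c$. Write $B=\bigcup_nK_n$ with $K_n$ compact and increasing, and put $\Delta_n=K_n-K_n$. The $\Delta_n$ are compact and increasing, and $B-B=\bigcup_n\Delta_n$. Remove from $T$ its intersection with every rational interval that meets $T$ in a countable set. The remainder $T'$ is uncountable, and every neighborhood of a point of $T'$ contains uncountably many points of $T'$.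

We choose points $t_s\in T'$ and open intervals $U_s\ni t_s$ for $s\in2^{<\omega}$, by recursion on the length $n$ of $s$. Start with any bounded $U_\emptyset$ that meets $T'$. Given the pairwise disjoint $U_s$ for $s\in 2^{n-1}$, pick distinct $t_{s0},t_{s1}\in T'\cap U_s$. The points $t_s$, $s\in2^n$, are distinct elements of the $B$-free set $T$, so their differences avoid the closed set $\Delta_n$. Hence there are intervals $U_s\ni t_s$, $s\in 2^n$, of length at most $1/n$, with pairwise disjoint closures, with $\overline{U_{s}}\subseteq U_{s\restriction(n-1)}$, and with $(U_s-U_{s'})\cap\Delta_n=\emptyset$ for distinct $s,s'\in2^n$.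

The set $Z=\bigcap_n\bigcup_{s\in2^n}U_s$ has one point for each branch of $2^{<\omega}$, so $|Z|=\mathfrak c$. Distinct $z,z'\in Z$ lie in different intervals of level $n$ for all large $n$, so $z-z'\notin\Delta_n$ for all large $n$, and $z-z'\notin B-B$.
\end{proof}

The proof uses that $B-B$ is a countable union of closed sets, so that avoiding it can be certified one open condition at a time. A counterexample with $\kappa=\aleph_1<\mathfrak c$ needs, by \eqref{eq:free}, a Borel set $B$ that has free sets of size $\aleph_1$ but none larger. There is a simple pattern with this behavior. Suppose that each element of a set $Z$ has a countable list of \emph{predecessors}, and that of any two elements of $Z$ one is a predecessor of the other. This is possible for $|Z|=\aleph_1$, as $\omega_1$ shows. It is impossible for $|Z|>\aleph_1$: take $Z'\subseteq Z$ of size $\aleph_1$ and $z\in Z\setminus Z'$ that is not a predecessor of any element of $Z'$; then all of $Z'$ is on the list of $z$. Our translations follow this pattern. Each of them comes with a code that lists countably many other codes, and two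 translates of the tile are guaranteed to be disjoint only when one code lists the other.

\section{The idea in a finite model}\label{sec:idea}

We work in the compact group $\mathbb T=\mathbb R/\mathbb Z$ and return to $\mathbb R$ at the very end. The plan is to add translations $t_\delta$, $\delta<\omega_1$, one at a time by ccc forcing, so that $B+t_\delta$ contains a prescribed set $Y_\delta$ of points that exist at stage $\delta$ and are not yet covered. A generic object can capture an uncountable set $Y$ in the following way: it provides a translation $t$ and, for infinitely many $w$, a finite set $N_w$ of short arcs, such that each point $y-t$, $y\in Y$, lies in $\bigcup N_w$ for all but finitely many $w$. Let $b$ be a \emph{code} that records the translation $t_b$, the arcs, and the list of the earlier codes, and let $L_b$ be the set of points that lie in almost all the sets $\bigcup N_w$. The tile has to be defined before any forcing is done, so we cannot know which codes will be added, and we have to take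
\[
B=\bigcup_bL_b ,
\]
the union over \emph{all} codes that pass certain finite tests. This creates two difficulties. First, such a union is a projection, so in general only analytic. We make it Borel by arranging that a point of $B$ determines the code $b$ to which it belongs. Second, if the code $\alpha$ lists the code $\beta$, we need
\begin{equation}\label{eq:four}
(L_b+t_\alpha)\cap(L_{b'}+t_\beta)=\emptyset\qquad\text{for all codes }b,b',
\end{equation}
and $b,b'$ may have nothing to do with $\alpha$ and $\beta$. One device handles the first difficulty and the generic part of the second. It is visible as soon as there are four codes.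

\begin{example}\label{ex:toy}
Let the codes be $1,2,3,4$, let the group be $\mathbb Z^4$, so that each code owns one coordinate, and let $S^j=\{10^{3j},10^{3j+1},10^{3j+2}\}$. Say that $t\in\mathbb Z^4$ has \emph{type} $j$ if $t(n)\in S^j$ for all $n\ne j$; the value $t(j)$ is free. Let $L_j$ be the set of $z\in\mathbb Z^4$ such that $z(j)=0$ and, for all $n\ne j$,
\[
z(n)\ne0,\qquad z(n)+\sigma'-\sigma''\ne0\quad(\sigma'\in S^\mu,\ \sigma''\in S^{\mu'},\ \mu\ne\mu',\ \mu,\mu'\ne j).
\]

\emph{A point knows its code.} The only zero coordinate of $z\in L_j$ is $j$.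

\emph{Four distinct codes.} Let $\{b,b',\alpha,\beta\}=\{1,2,3,4\}$, let $t_\alpha,t_\beta$ have types $\alpha,\beta$, and let $z\in L_b$. Then $z'=z+t_\alpha-t_\beta$ has $z'(b')=z(b')+\sigma'-\sigma''\neq0$ with $\sigma'\in S^\alpha$, $\sigma''\in S^\beta$, so $z'\notin L_{b'}$. Thus \eqref{eq:four} holds, although the definition of $L_b$ does not mention $t_\alpha$ or $t_\beta$.

\emph{Every point can be captured.} Given $y\in\mathbb Z^4$ and $j$, we find $t$ of type $j$ with $y-t\in L_j$. Put $t(j)=y(j)$. For $n\ne j$ we need $\sigma\in S^j$ with $y(n)\ne\sigma$ and $y(n)\ne\sigma-\sigma'+\sigma''$ for all $\sigma',\sigma''$ as above. The first demand excludes at most one $\sigma$. So does the second: an equation $\sigma_1-\sigma_1'+\sigma_1''=\sigma_2-\sigma_2'+\sigma_2''$ with $\sigma_1\ne\sigma_2$ would be a nontrivial relation between powers of $10$ with at most six terms, and the largest power that does not cancel exceeds the sum of the other five terms. One of the three elements of $S^j$ survives. For instance, if $j=1$ and $y(2)=10^4-10^6+10^9$, then only $\sigma=10^4$ is excluded.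

\emph{The limit of the device.} Any $y$ lies in $L_1+t_1$ for some $t_1$ of type $1$ and in $L_2+t_2$ for some $t_2$ of type $2$. So for $b=\alpha$, $b'=\beta$ the types alone do not give \eqref{eq:four}. Here $\alpha$ has to know $\beta$.
\end{example}

The real construction repeats this example on infinitely many levels. At level $m$ the role of $\{1,2,3,4\}$ is played by the finite set of all possible initial segments of length $m$ of a code. Each of them owns $m$ coordinates, so that up to $m$ points can be captured at once. Coordinates are digits in a mixed radix expansion on $\mathbb T$, and carries turn ``$=0$'' and ``$\ne0$'' into ``at most $4$'' and ``at least $8$''. The cases of \eqref{eq:four} in which $b,b',\alpha,\beta$ are not distinct need further tests, which use the list recorded in $\alpha$.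

\section{Codes and the tile}\label{sec:tile}

\subsection{Levels, digits and scramblers}

In every circle $\mathbb R/q\mathbb Z$, including $\mathbb T$, we write $\|\cdot\|$ for the distance to $0$, and we regard real numbers as elements of the circle.

We define finite sets $X_m$ and integers $n_m$ by recursion on $m$, starting with $n_0=0$. Put $X_{<m}=\prod_{i<m}X_i$; its elements are the \emph{nodes of level $m$}, and $X_{<0}=\{\emptyset\}$. Given $X_{<m}$ and $n_m$, let
\[
h_m=2m^2+3m+1,\qquad A_m=h_m|X_{<m}|,\qquad R_m=10^{A_m+2},\qquad Q_m=R_m^2 .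
\]
The \emph{coordinates of level $m$} are the integers in $J_m=[n_m,n_{m+1})$, where $n_{m+1}=n_m+(m+1)|X_{<m}|$. Each node $\tau\in X_{<m}$ receives a set $M_\tau\subseteq J_m$ of $m$ \emph{matching coordinates} and one \emph{loud coordinate} $\lambda_\tau\in J_m$, so that $J_m$ is the disjoint union of the sets $M_\tau\cup\{\lambda_\tau\}$. Each node $\tau\in X_{<m}$ also receives a set $S^\tau$ of $h_m$ \emph{scramblers}, so that the $S^\tau$ partition the set $\{10^a:2\le a\le A_m+1\}$, which has $A_m$ elements. Let
\[
q_n=Q_m\ \ (n\in J_m),\qquad P_n=\prod_{i<n}q_i,\qquad \varepsilon_m=1/P_{n_m}.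
\]
Let $\mathcal A_m$ be the set of closed arcs $[a\varepsilon_{m+1},(a+2)\varepsilon_{m+1}]\subseteq\mathbb T$ with $0\le a<P_{n_{m+1}}$, each identified with the integer $a$. With two new symbols $\circ$ and $\bot$, put
\[
X_m=\prod_{n\in J_m}\{0,\dots,q_n-1\}\ \times\ \bigl(\{\circ\}\cup\{N\subseteq\mathcal A_m:|N|\le m\}\bigr)\ \times\ \bigl(X_{<m}\cup\{\bot\}\bigr)^m .
\]
All choices are made by a fixed rule: order $X_{<m}$ lexicographically and hand out coordinates and scramblers in consecutive blocks. Thus the whole system is an explicit sequence of hereditarily finite sets. Let $X=\prod_mX_m$, a compact metrizable space.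

For a sequence $s\in X_{<r}$ or $s\in X$ (of length $r\le\omega$) and $m<r$ write
\[
s(m)=\bigl((d_n(s))_{n\in J_m},\ E,\ (s_k(m))_{k<m}\bigr).
\]
The $d_n(s)$ are the \emph{digits} of $s$ and the $s_k(m)$ are its \emph{list entries}. If $E\ne\circ$, then $m$ is a \emph{checkpoint} of $s$ and we write $N_m(s)=E$. The digits of $b\in X$ define the translation
\[
t_b=\sum_n\frac{d_n(b)}{P_{n+1}}\in\mathbb T .
\]
For $x\in\mathbb T$ let $x(n)=P_{n+1}x\in\mathbb R/q_n\mathbb Z$. This is well defined because $q_n$ divides $P_{n+1}$, and $x\mapsto x(n)$ is a continuous homomorphism; $x(n)$ is the $n$-th digit of $x$ together with the fraction that follows it. Three estimates will be used throughout: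
\begin{align}
&t_b(n)\in d_n(b)+[0,1];\label{eq:digit}\\
&\|t_b-t_{b'}\|\le\varepsilon_r\quad\text{if }b{\restriction}r=b'{\restriction}r;\label{eq:close}\\
&\|x(n)\|\le c\quad\text{if }\|x\|\le c\,\varepsilon_r\text{ and }n<n_r.\label{eq:lip}
\end{align}
The first two follow from $\sum_{i\ge n}(q_i-1)/P_{i+1}=1/P_n$ and, for \eqref{eq:digit}, from $q_n\mid P_{n+1}/P_{i+1}$ for $i<n$. The third holds because $\|x(n)\|\le P_{n+1}\|x\|$ and $P_{n+1}\le P_{n_r}$. By \eqref{eq:close} the map $b\mapsto t_b$ is continuous.

The \emph{weight} of an integer combination $\sum_\sigma a_\sigma\sigma$ of scramblers is $\sum_\sigma|a_\sigma|$. The next lemma is the counting step of Example~\ref{ex:toy} with room for carries.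

\begin{lemma}\label{lem:scr}
Fix a level $m$ and compute in $\mathbb R/Q_m\mathbb Z$.
\begin{itemize}
\item[(a)] If $\theta$ is a combination of scramblers of level $m$ of weight at most $6$, with coefficients not all $0$, then $\|\theta\|\ge100$.
\item[(b)] Let $\tau_0\in X_{<m}$, $\xi\in\mathbb R/Q_m\mathbb Z$ and $c\in\{1,2\}$. There is at most one $\sigma\in S^{\tau_0}$ such that $\|\xi-c\sigma+\theta\|<11$ for some combination $\theta$ of weight at most $3-c$ of scramblers of level $m$ outside $S^{\tau_0}$.
\end{itemize}
\end{lemma}

\begin{proof}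
(a) If $10^i$ is the largest scrambler with a nonzero coefficient, the other terms sum to at most $5\cdot10^{i-1}<10^i$ in absolute value, so the integer $\theta$ is not $0$. It is a multiple of $100$, and $|\theta|\le6\cdot10^{A_m+1}<Q_m/2$, so $\|\theta\|=|\theta|\ge100$.

(b) If $\sigma_1\ne\sigma_2$ have witnesses $\theta_1,\theta_2$, then $\theta=c\sigma_1-c\sigma_2-\theta_1+\theta_2$ has $\|\theta\|<22$ and weight at most $2c+2(3-c)=6$, and the coefficient of $\sigma_1$ is $c\ne0$. This contradicts (a).
\end{proof}

\subsection{Admissible sequences}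

A sequence $s$ of length $r\le\omega$ is \emph{admissible} if the following hold for all $m<r$.
\begin{itemize}
\item[(A1)] $d_{\lambda_\tau}(s)=R_m$ for $\tau=s{\restriction}m$, and $d_{\lambda_\tau}(s)=0$ for the other $\tau\in X_{<m}$.
\item[(A2)] If $\tau\in X_{<m}\setminus\{s{\restriction}m\}$ and $n\in M_\tau$, then $d_n(s)\in S^{s\restriction m}$.
\item[(A3)] For $k<m$ we have $s_k(m)\ne s{\restriction}m$. If $m+1<r$, then either $s_k(m)=s_k(m+1)=\bot$, or both differ from $\bot$ and $s_k(m+1)$ extends $s_k(m)$.
\end{itemize}
Condition (A2) says that $s$ has ``type $s{\restriction}m$'' at level $m$; the digits in $M_{s\restriction m}$ are free. Let $C_0\subseteq X$ be the closed set of infinite admissible sequences. By (A3), for $b\in C_0$ and $k<\omega$ the entries $b_k(m)$, $m>k$, are either all $\bot$, in which case we put $b^{(k)}=\bot$, or the initial segments of a sequence $b^{(k)}\in X$ with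
\[
b^{(k)}{\restriction}m=b_k(m)\ne b{\restriction}m\qquad(m>k).
\]
We say that $b$ \emph{lists} $b^{(k)}$. No $b$ lists itself. The set of $b\in C_0$ with $b^{(k)}\ne\bot$ is clopen in $C_0$, and $b\mapsto b^{(k)}$ is continuous on it. Hence
\[
\Sigma_k=\{t_c-t_{c^{(k)}}:\ c\in C_0,\ c^{(k)}\in C_0\}
\]
is compact. It contains the differences of translations that must stay out of $B-B$.

The loud coordinates serve one purpose, the following independence property.

\begin{lemma}\label{lem:indep}
If $b_1,\dots,b_g\in C_0$ are distinct and $a_1,\dots,a_g\in\mathbb Z$ are not all $0$, then $\sum_ia_it_{b_i}\ne0$.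
\end{lemma}

\begin{proof}
Say $a_1\ne0$. Take $m$ such that the $b_i{\restriction}m$ are distinct and $R_m>2\sum_i|a_i|$, and let $n=\lambda_{b_1\restriction m}$. By (A1), $d_n(b_1)=R_m$ and $d_n(b_i)=0$ for $i\ne1$. By \eqref{eq:digit}, $\sum_ia_it_{b_i}(n)$ is within $\sum_i|a_i|<R_m/2$ of $a_1R_m$ in $\mathbb R/R_m^2\mathbb Z$. Since $|a_1|<R_m/2$, we have $\|a_1R_m\|=|a_1|R_m\ge R_m$. So $\sum_ia_it_{b_i}(n)\ne0$.
\end{proof}

\subsection{Points that follow a sequence}

Let $s$ be admissible of length greater than $m$, let $\tau_0=s{\restriction}m$, and let $x\in\mathbb T$. We say that \emph{$x$ fits $s$ at level $m$} if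
\begin{itemize}
\item[(F1)] $\|x(n)\|\le4$ for some $n\in M_{\tau_0}$,
\end{itemize}
and for all $\tau\in X_{<m}\setminus\{\tau_0\}$ and all $n\in M_\tau$:
\begin{itemize}
\item[(F2)] $\|x(n)\|\ge8$;
\item[(F3)] $\|x(n)+\sigma'-\sigma''\|\ge8$ for all distinct $\mu,\mu'\in X_{<m}\setminus\{\tau_0\}$, $\sigma'\in S^\mu$, $\sigma''\in S^{\mu'}$;
\item[(F4)] $\|x(n)+\sigma'-d_n(s)\|\ge8$ for all $\mu\in X_{<m}\setminus\{\tau_0\}$, $\sigma'\in S^\mu$.
\end{itemize}
Conditions (F1)--(F3) are the definition of $L_j$ in Example~\ref{ex:toy}; (F4) is a variant of (F3) in which one of the two translations is that of $s$ itself. If $I$ is an interval of levels below the length of $s$, we say that \emph{$x$ follows $s$ on $I$} if for every $m\in I$ the point $x$ fits $s$ at level $m$ and, in case $m$ is a checkpoint of $s$, $x\in\bigcup N_m(s)$. The requirement at level $m$ depends only on $x$ and $s{\restriction}(m+1)$, and for fixed $s{\restriction}(m+1)$ it defines a closed set of points $x$.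

\subsection{Valid sequences}\label{ss:valid}

To see which further tests are needed, let $\alpha$ list $\beta$ and suppose that $z+t_\alpha=z'+t_\beta$, where $z$ follows $b$ and $z'$ follows $b'$ from some level on. The points that we intend to put into $L_b$ have the form $y-t_b$ with $y$ given in advance. A requirement on such a point at a coordinate $n$ can be met by choosing the scrambler $d_n(b)$, provided that $d_n(b)$ does not cancel when $y-t_b$ is substituted. In (F2) and (F3) it appears with coefficient $1$, in (F4) with coefficient $2$. Four configurations are not of this kind.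

If $b=b'$, then $z'-z\in\Sigma_k$, and $(y'-t_b)-(y-t_b)=y'-y$ does not depend on $b$. We will assume that the differences of the points to be captured avoid $\Sigma_k$, and (V2) below records this for the arcs. If $b=\alpha$, then $z=y-t_\alpha$ gives $z'=y-t_\beta$, again independent of the digits of $\alpha$. What we have is the hypothesis that $y$ is not yet covered, $y\notin B+t_\beta$, and (V3) passes it from the points $y-t_\alpha$ to all points of the arcs. If $b'=\beta$ and $b$ is a third code, we want $z'(n)+d_n(\beta)-d_n(\alpha)$ away from $0$ on $M_{b\restriction m}$. Substituting $z'=y-t_\beta$ cancels $d_n(\beta)$, so $\beta$ cannot arrange this; but $\alpha$ can, at a checkpoint $m$ of $\beta$, where $z'$ is confined to at most $m$ short arcs. This is (V4). If $b=\beta$ and $b'=\alpha$, the same quantity has to be controlled on $M_{\beta\restriction m}$, where $d_n(\beta)$ is not a scrambler, and again $\alpha$ has to know $\beta$. This is (V5).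

\begin{definition}\label{def:valid}
Let $\mathcal V_0=\{\emptyset\}$. A sequence $s\in X_{<w+1}$ belongs to $\mathcal V_{w+1}$ if $s$ is admissible, $s{\restriction}w\in\mathcal V_w$, and, in case $w$ is a checkpoint of $s$, conditions (V1)--(V5) hold. Here $w^-$ is the largest checkpoint of $s$ below $w$, and $w^-=-1$ if there is none.
\begin{itemize}
\item[(V1)] Every $x\in\bigcup N_w(s)$ fits $s$ at every level $m$ with $w^-<m\le w$.
\item[(V2)] For distinct $u,v\in N_w(s)$ and $k<w^-$ there are no $x\in u$, $x'\in v$ with $x'-x\in\Sigma_k$.
\end{itemize}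
For every $k<w^-$ with $\bar s:=s_k(w)\ne\bot$ (so that $\bar s\in X_{<w}$ and $w^-\ge1$):
\begin{itemize}
\item[(V3)] There are no $x\in\bigcup N_w(s)$, $b\in C_0$ extending $s$, and $s'\in\mathcal V_w$ such that $x+t_b-t_{b^{(k)}}$ follows $s'$ on $[w^--1,w)$ and $s'$ has a checkpoint in $[w^--1,w-2]$.
\item[(V4)] There is a checkpoint $m$ of $\bar s$ with $w^-<m<w$ such that $\|x(n)+d_n(\bar s)-d_n(s)\|\ge6$ for all $x\in\bigcup N_m(\bar s)$, $\tau\in X_{<m}\setminus\{s{\restriction}m,\bar s{\restriction}m\}$ and $n\in M_\tau$.
\item[(V5)] There is $m$ with $w^-<m<w$ such that $\|x(n)+d_n(\bar s)-d_n(s)\|\ge6$ for all $x\in\bigcup N_w(s)$ and $n\in M_{\bar s\restriction m}$.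
\end{itemize}
The elements of $\mathcal V=\bigcup_w\mathcal V_w$ are the \emph{valid} sequences.
\end{definition}

In (V3), $b^{(k)}\ne\bot$ because $b_k(w)=\bar s$. The set $\mathcal V$ is closed under initial segments. Since $M_\emptyset=\emptyset$, no point fits at level $0$, so (V1) makes the set of arcs at the first checkpoint empty; this does no harm, since only tails matter below.

Let $C_1\subseteq C_0$ be the closed set of $b\in X$ all of whose initial segments are valid, and let $C_\infty$ be the set of $b\in C_1$ with infinitely many checkpoints. The elements of $C_\infty$ are the \emph{codes}. For $b\in C_\infty$ let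
\[
L_b=\Bigl\{z\in\mathbb T:\ z\in\bigcup N_w(b)\text{ for all but finitely many checkpoints }w\text{ of }b\Bigr\},
\]
and define the tile
\[
B=\bigcup_{b\in C_\infty}L_b\subseteq\mathbb T .
\]

\subsection{The tile is Borel}

\begin{lemma}\label{lem:borel}
\begin{itemize}
\item[(a)] For $b\in C_\infty$: $z\in L_b$ if and only if $z$ follows $b$ on $[\ell,\infty)$ for some $\ell$.
\item[(b)] If $x$ follows $b\in C_1$ on $[\ell,\infty)$ and $b'\in C_1$ on $[\ell',\infty)$, then $b=b'$.
\item[(c)] $B$ is the disjoint union of $G_\delta$ sets $B_\ell$, $\ell<\omega$.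
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $z\in\bigcup N_w(b)$ for all checkpoints $w\ge\ell$. Given $m\ge\ell$, let $w$ be the least checkpoint with $w\ge m$. Then $w^-<m\le w$ and $z\in\bigcup N_w(b)$, so $z$ fits $b$ at level $m$ by (V1). Thus $z$ follows $b$ on $[\ell,\infty)$. The converse is part of the definition of following.

(b) If $b\ne b'$, take $m\ge\ell,\ell'$ with $b{\restriction}m\ne b'{\restriction}m$. By (F1) for $b$ there is $n\in M_{b\restriction m}$ with $\|x(n)\|\le4$, while (F2) for $b'$ gives $\|x(n)\|\ge8$.

(c) The set of pairs $(z,b)\in\mathbb T\times C_1$ such that $z$ follows $b$ on $[\ell,\infty)$ is closed, hence compact. By (b) it is the graph of a function $f_\ell:H_\ell\to C_1$; the domain $H_\ell$ is compact, and $f_\ell$ is continuous because its graph is compact. We have $H_\ell\subseteq H_{\ell+1}$, and $f_{\ell+1}$ extends $f_\ell$. With $H_{-1}=\emptyset$ put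
\[
B_\ell=\{z\in H_\ell\setminus H_{\ell-1}:\ f_\ell(z)\in C_\infty\}.
\]
Having infinitely many checkpoints is a $G_\delta$ condition, so $f_\ell^{-1}(C_\infty)$ is $G_\delta$ in the closed set $H_\ell$, and $B_\ell$ is $G_\delta$ in $\mathbb T$. The $B_\ell$ are disjoint. By (a), $z\in B$ if and only if $z\in H_\ell$ and $f_\ell(z)\in C_\infty$ for some $\ell$, and then this holds for the least $\ell$ with $z\in H_\ell$. So $B=\bigcup_\ell B_\ell$.
\end{proof}

The set $\bigcup_\ell H_\ell$ is $\sigma$-compact. It is only the demand for infinitely many checkpoints that makes the pieces $B_\ell$ more complicated, and in view of Theorem~\ref{thm:fsigma} some such demand cannot be avoided.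

\subsection{Absoluteness}\label{ss:abs}

The tile will be evaluated in a chain of models. A statement is \emph{absolute} if, for parameters in a model $W$, it has the same truth value in $W$ and in the generic extensions of $W$. Points of $\mathbb T$ and of $X$ are coded by reals. A statement about reals is \emph{arithmetical} if it quantifies only over natural numbers, and $\Sigma^1_1$ if it has the form $\exists x\,\varphi(x,a)$ with $x$ ranging over reals, $\varphi$ arithmetical and $a$ a real parameter. Arithmetical statements are absolute, and by Mostowski's theorem so are $\Sigma^1_1$ statements, hence also their Boolean combinations.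

\begin{lemma}\label{lem:abs}
The set $\mathcal V$ is the same in $W$ and in its generic extensions. The statements $b\in C_\infty$, $b'=b^{(k)}$, $x=t_b$, $z\in L_b$, $z\in B$ and $x\in\Sigma_k$ are absolute.
\end{lemma}

\begin{proof}
The sets $X_m$ and the assignments of coordinates and scramblers are absolute, being given by an explicit recursion on hereditarily finite sets. The statements $b\in C_0$, $b'=b^{(k)}$, $x=t_b$, $x\in u$ and ``$x$ fits $s$ at level $m$'' are arithmetical, so $x\in\Sigma_k$ is $\Sigma^1_1$. We show by induction on $w$ that the finite set $\mathcal V_w$ is absolute. With $\mathcal V_w$ as a parameter, each of (V1), (V2), (V3) is a finite conjunction of negations of $\Sigma^1_1$ statements, and each instance of (V4) and (V5) is a finite disjunction, over $m$, of such negations. So $\mathcal V_{w+1}$ is absolute. In the real that codes $\mathcal V$, the statements $b\in C_\infty$ and $z\in L_b$ are arithmetical and $z\in B$ is $\Sigma^1_1$.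
\end{proof}

\section{Listed translates are disjoint}\label{sec:disjoint}

\begin{proposition}[ZFC]\label{prop:disjoint}
Let $\alpha,\beta\in C_\infty$ with $\beta=\alpha^{(k)}$ for some $k$. Then $(B+t_\alpha)\cap(B+t_\beta)=\emptyset$.
\end{proposition}

\begin{proof}
Suppose that $z+t_\alpha=z'+t_\beta$ with $z\in L_b$, $z'\in L_{b'}$ and $b,b'\in C_\infty$. By (A3), $\alpha\ne\beta$. By Lemma~\ref{lem:borel}(a) we can fix $\ell>k$ such that $z$ follows $b$ and $z'$ follows $b'$ on $[\ell,\infty)$, and distinct members of $\{b,b',\alpha,\beta\}$ have distinct restrictions to $\ell$. By \eqref{eq:digit}, $t_\alpha(n)-t_\beta(n)$ is within $1$ of $d_n(\alpha)-d_n(\beta)$, so for all $n$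
\begin{align}
\|z'(n)\|&\ge\|z(n)+d_n(\alpha)-d_n(\beta)\|-1,\label{eq:fwd}\\
\|z(n)\|&\ge\|z'(n)+d_n(\beta)-d_n(\alpha)\|-1.\label{eq:bwd}
\end{align}
The table lists all positions of $b$ and $b'$ and the condition that gives the contradiction.
\begin{center}
\begin{tabular}{c|ccc}
 & $b'=\alpha$ & $b'=\beta$ & $b'\notin\{\alpha,\beta\}$\\ \hline
$b=\alpha$ & (V2) & (V3) & (V3)\\
$b=\beta$ & (V5) & (V2) & (F4)\\
$b\notin\{\alpha,\beta\}$ & (F4) & (V4) & (V2) if $b=b'$, (F3) if $b\ne b'$
\end{tabular}
\end{center}
When (V3), (V4) or (V5) is used, it is applied to $s=\alpha{\restriction}(w+1)$ for a checkpoint $w$ of $\alpha$ with $w^->\ell$. Then $k<w^-$ and $\bar s=\alpha_k(w)=\beta{\restriction}w$.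

\emph{Case $b=b'$.} By Lemma~\ref{lem:indep}, $t_\alpha\ne t_\beta$, so $z\ne z'$. Take a checkpoint $w$ of $b$ with $w^->\ell$ and $2\varepsilon_{w+1}<\|z'-z\|$. There are $u,v\in N_w(b)$ with $z\in u$ and $z'\in v$, and $u\ne v$ because these arcs have length $2\varepsilon_{w+1}$. But $z'-z=t_\alpha-t_{\alpha^{(k)}}\in\Sigma_k$, against (V2) for $b{\restriction}(w+1)$.

\emph{Case $b=\alpha\ne b'$.} If $w_0<w_1<\cdots$ are the checkpoints of $\alpha$ above $\ell$, the windows $[w_i-1,w_{i+1}-2]$ cover $[w_0-1,\infty)$. Since $b'$ has infinitely many checkpoints, one of them lies in a window $[w^--1,w-2]$, where $w$ is a checkpoint of $\alpha$ and $w^--1\ge\ell$. Now $z\in\bigcup N_w(\alpha)$, the sequence $\alpha\in C_0$ extends $s$, the sequence $s'=b'{\restriction}w$ is in $\mathcal V_w$, and $z+t_\alpha-t_{\alpha^{(k)}}=z'$ follows $s'$ on $[w^--1,w)$. This contradicts (V3).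

\emph{Case $b,b',\alpha,\beta$ distinct.} Let $m=\ell$. By (F1) for $z',b'$ there is $n\in M_{b'\restriction m}$ with $\|z'(n)\|\le4$. As $b'{\restriction}m$ differs from $\alpha{\restriction}m$ and $\beta{\restriction}m$, (A2) gives $d_n(\alpha)\in S^{\alpha\restriction m}$ and $d_n(\beta)\in S^{\beta\restriction m}$. So (F3) for $z,b$, with $\tau=b'{\restriction}m$, $\mu=\alpha{\restriction}m$, $\mu'=\beta{\restriction}m$, and \eqref{eq:fwd} give $\|z'(n)\|\ge7$.

\emph{Case $b=\beta$, $b'\notin\{\alpha,\beta\}$.} Take $m=\ell$ and $n\in M_{b'\restriction m}$ with $\|z'(n)\|\le4$. By (A2), $d_n(\alpha)\in S^{\alpha\restriction m}$. So (F4) for $z,\beta$, with $\tau=b'{\restriction}m$ and $\sigma'=d_n(\alpha)$, and \eqref{eq:fwd} give $\|z'(n)\|\ge7$.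

\emph{Case $b'=\alpha$, $b\notin\{\alpha,\beta\}$.} Take $m=\ell$ and, by (F1) for $z,b$, a coordinate $n\in M_{b\restriction m}$ with $\|z(n)\|\le4$. By (A2), $d_n(\beta)\in S^{\beta\restriction m}$. So (F4) for $z',\alpha$, with $\tau=b{\restriction}m$ and $\sigma'=d_n(\beta)$, and \eqref{eq:bwd} give $\|z(n)\|\ge7$.

\emph{Case $b'=\beta$, $b\notin\{\alpha,\beta\}$.} Let $m$ be given by (V4). It is a checkpoint of $\beta$ and $m>w^->\ell$, so $z'\in\bigcup N_m(\beta)$. With $\tau=b{\restriction}m\notin\{\alpha{\restriction}m,\beta{\restriction}m\}$, (V4) and \eqref{eq:bwd} give $\|z(n)\|\ge5$ for all $n\in M_{b\restriction m}$, against (F1) for $z,b$.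

\emph{Case $b=\beta$, $b'=\alpha$.} Let $m>\ell$ be given by (V5). Since $z'\in\bigcup N_w(\alpha)$, (V5) and \eqref{eq:bwd} give $\|z(n)\|\ge5$ for all $n\in M_{\beta\restriction m}$, against (F1) for $z,\beta$.
\end{proof}

\section{Adding one translate}\label{sec:forcing}

We recall the terms. In a poset $\mathbb Q$, $p'\le p$ means that the condition $p'$ is stronger than $p$; two conditions are \emph{compatible} if they have a common lower bound; $D\subseteq\mathbb Q$ is \emph{dense} if every condition has a lower bound in $D$. A filter $G\subseteq\mathbb Q$ is \emph{generic} over $W$ if it meets every dense set in $W$. The poset is \emph{ccc} if every uncountable set of conditions contains two compatible ones; forcing with a ccc poset preserves cardinals.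

\begin{proposition}\label{prop:forcing}
Let $\Gamma\subseteq C_\infty$ be countable and let $Y\subseteq\mathbb T$ satisfy
\begin{itemize}
\item[(Y1)] $y'-y\notin\Sigma_k$ for all distinct $y,y'\in Y$ and all $k$;
\item[(Y2)] $Y\cap(B+t_\beta)=\emptyset$ for all $\beta\in\Gamma$.
\end{itemize}
Then there is a ccc poset $\mathbb Q$ with $|\mathbb Q|\le\mathfrak c$ that adds a code $b\in C_\infty$ such that $\{b^{(k)}:k<\omega\}\setminus\{\bot\}=\Gamma$ and $y-t_b\in L_b$ for all $y\in Y$.
\end{proposition}

By Proposition~\ref{prop:disjoint}, (Y2) is necessary. So is the part of (Y1) that concerns differences $t_\alpha-t_{\alpha^{(k)}}$ with $\alpha,\alpha^{(k)}\in C_\infty$: such a difference is not in $B-B$, whereas $y'-y\in B-B$ once $y,y'\in B+t_b$. We ask for the avoidance of the larger set $\Sigma_k$ because it is compact. The proof occupies the rest of this section.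

\subsection{The poset}

\emph{What \textup{(Y2)} means.} Let $y\in Y$ and $\beta\in\Gamma$. By Lemma~\ref{lem:borel}(b) there is at most one $b'\in C_1$ such that $y-t_\beta$ follows $b'$ from some level on. If $b'$ exists, it has only finitely many checkpoints; otherwise $b'\in C_\infty$ and $y-t_\beta\in L_{b'}\subseteq B$ by Lemma~\ref{lem:borel}(a), against (Y2). Let $e^*(y,\beta)$ be the last checkpoint of $b'$, and $e^*(y,\beta)=-1$ if $b'$ has no checkpoint or does not exist.

\emph{The arc of a point.} Let $s$ have length greater than $w$ and let $P=P_{n_{w+1}}=1/\varepsilon_{w+1}$. Let $a_s$ be the integer with $a_s/P=\sum_{n<n_{w+1}}d_n(s)/P_{n+1}$. For $y\in\mathbb T$, represented in $[0,1)$, let $u(y,s,w)\in\mathcal A_w$ be the arc $[a/P,(a+2)/P]$ with $a\equiv\lfloor Py\rfloor-a_s-1\pmod P$. It depends only on $y$ and the digits of $s$ at levels up to $w$. If $b\in X$ extends $s{\restriction}(w+1)$, then $t_b\in a_s/P+[0,1/P]$ and $y\in\lfloor Py\rfloor/P+[0,1/P]$, so $y-t_b\in u(y,s,w)$. Hence every $x\in u(y,s,w)$ satisfies, for every such $b$,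
\begin{equation}\label{eq:arc}
\|x+t_b-y\|\le2\varepsilon_{w+1},\qquad\bigl\|x(n)-\bigl(y(n)-d_n(s)\bigr)\bigr\|\le3\quad(n<n_{w+1}).
\end{equation}
The second estimate follows from the first by \eqref{eq:lip}, which contributes $2$, and \eqref{eq:digit}, which contributes $1$.

\emph{Conditions.} A condition is a triple $p=(s,F,\rho)$ such that, for some $e=e^p<\omega$:
\begin{itemize}
\item[(C1)] $s\in\mathcal V_{e+1}$ and $e$ is a checkpoint of $s$;
\item[(C2)] $F\subseteq Y$ and $|F|\le e$;
\item[(C3)] $\rho:\{0,\dots,e-1\}\to\Gamma\cup\{\bot\}$ and $s_k(m)=\rho(k){\restriction}m$ for $k<m\le e$, where $\bot{\restriction}m=\bot$;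
\item[(C4)] $e^*(y,\rho(k))<e-1$ whenever $y\in F$, $k<e$ and $\rho(k)\ne\bot$.
\end{itemize}
We write $p=(s^p,F^p,\rho^p)$. Thus $s^p$ is an initial segment of the future code, $F^p$ is the set of points that it promises to capture, and $\rho^p$ names the codes that it promises to list. Put $p'\le p$ if $s^{p'}\supseteq s^p$, $F^{p'}\supseteq F^p$, $\rho^{p'}\supseteq\rho^p$, and
\[
u(y,s^{p'},w)\in N_w(s^{p'})\quad\text{for all }y\in F^p\text{ and all checkpoints }w>e^p\text{ of }s^{p'}.
\]
This relation is transitive: if $p''\le p'\le p$, $y\in F^p$ and $w>e^p$ is a checkpoint of $s^{p''}$, use $p'\le p$ when $w\le e^{p'}$ and $p''\le p'$ when $w>e^{p'}$. Let $\mathbb Q$ be the resulting poset; $|\mathbb Q|\le\mathfrak c$. It is nonempty: take $e=0$, $F=\rho=\emptyset$, and $s$ of length $1$ with $d_0(s)=R_0$ and $N_0(s)=\emptyset$, for which (V1)--(V5) hold vacuously.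

\subsection{Placing the next checkpoint}

\begin{lemma}\label{lem:ext}
Let $p=(s,F,\rho)\in\mathbb Q$, $e=e^p$ and $r_0<\omega$.
\begin{itemize}
\item[(i)] There is $p'\le p$ with $F^{p'}=F$, $e^{p'}\ge r_0$ and $\rho^{p'}(k)=\bot$ for all $k\ge e$ in its domain.
\item[(ii)] For every $\beta^*\in\Gamma$ there is $p'\le p$ with $F^{p'}=F$, $e^{p'}\ge r_0$ and $\beta^*\in\operatorname{ran}\rho^{p'}$.
\end{itemize}
\end{lemma}

Conditions (V1), (V4) and (V5) are met by choosing digits. Conditions (V2) and (V3) are not in our hands; they become true by compactness if we wait long enough. So we first extend $s$ to an infinite sequence without further checkpoints, and then show that a checkpoint can be inserted at every sufficiently high level.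

\begin{proof}
Let $\rho':\omega\to\Gamma\cup\{\bot\}$ extend $\rho$ by $\rho'(k)=\bot$ for $k\ge e$, except that $\rho'(e+1)=\beta^*$ in case (ii). Let $K=\{k<e:\rho(k)\ne\bot\}$.

\medskip\noindent\emph{Step 1: an admissible $\tilde s\in X$ that extends $s$ and has no checkpoint above $e$.} Let $m>e$, suppose that $\tau_0=\tilde s{\restriction}m$ is defined, and write $d_n=d_n(\tilde s)$. The second component of $\tilde s(m)$ is $\circ$, the list entries are $\tilde s_k(m)=\rho'(k){\restriction}m$ for $k<m$, and the loud digits are given by (A1).

\emph{Own matching coordinates.} Since $|M_{\tau_0}|=m>e\ge|F|$, there is an injection $\nu_m:F\to M_{\tau_0}$, and it is not onto. For $n=\nu_m(y)$ let $d_n=\lfloor y(n)\rfloor$, where $y(n)$ is represented in $[0,q_n)$; then $\|y(n)-d_n\|\le1$. The remaining digits in $M_{\tau_0}$ are arbitrary, except that in case (ii), at level $m=e+1$, one of them is chosen different from the corresponding digit of $\beta^*$.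

\emph{Foreign matching coordinates.} Let $\tau\in X_{<m}\setminus\{\tau_0\}$ and $n\in M_\tau$. For an arc $v$ let $x_v$ be its left endpoint. We choose $d_n=\sigma\in S^{\tau_0}$ such that:
\begin{itemize}
\item[(R1)] $\|y(n)-\sigma\|\ge11$ for $y\in F$;
\item[(R2)] $\|y(n)-\sigma+\sigma'-\sigma''\|\ge11$ for $y\in F$ and $\sigma',\sigma''$ as in (F3);
\item[(R3)] $\|y(n)-2\sigma+\sigma'\|\ge11$ for $y\in F$ and $\sigma'$ as in (F4);
\item[(R4)] $\|y(n)+d_n(\rho(k))-2\sigma\|\ge9$ for $y\in F$ and $k\in K$;
\item[(R5)] $\|x_v(n)+d_n(\rho(k))-\sigma\|\ge8$ for $k\in K$ such that $m$ is a checkpoint of $\rho(k)$, and $v\in N_m(\rho(k))$.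
\end{itemize}
By Lemma~\ref{lem:scr}(b), at most one $\sigma\in S^{\tau_0}$ is excluded by each $y$ in (R1) ($c=1$, $\theta=0$), in (R2) ($c=1$, $\theta=\sigma'-\sigma''$) and in (R3) ($c=2$, $\theta=\sigma'$), by each pair $(y,k)$ in (R4) ($c=2$, $\theta=0$, $\xi=y(n)+d_n(\rho(k))$), and by each pair $(k,v)$ in (R5) ($c=1$, $\theta=0$, $\xi=x_v(n)+d_n(\rho(k))$). As $|F|\le e<m$ and $|N_m(\rho(k))|\le m$, at most $3|F|+|F|e+em\le3m+2m^2<h_m=|S^{\tau_0}|$ scramblers are excluded, so $\sigma$ exists.

\emph{Admissibility.} (A1) and (A2) hold by construction, and the list entries cohere by (C3). It remains to see that $\tilde s_k(m)\ne\tilde s{\restriction}m$ for $m>e$. For $k\in K$ this holds because $\rho(k){\restriction}e=s_k(e)\ne s{\restriction}e$ by (A3) for $s$. For $k=e+1$ in case (ii), the entries occur at levels $m\ge e+2$, and $\beta^*$ and $\tilde s$ differ at level $e+1$. All other entries are $\bot$.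

\medskip\noindent\emph{Step 2: the candidates.} For $r\ge e+2$ let $\tilde s[r]\in X_{<r+1}$ be obtained from $\tilde s{\restriction}(r+1)$ by replacing $\circ$ at level $r$ by
\[
N_r=\{u(y,\tilde s,r):y\in F\},\qquad|N_r|\le e\le r .
\]
Then $\tilde s[r]$ is admissible and has the digits of $\tilde s$. Its restriction $\tilde s{\restriction}r$ is valid, since at a level that is not a checkpoint validity asks only for admissibility. The checkpoint preceding $w=r$ is $w^-=e$. So (V2) concerns $k<e$, and (V3)--(V5) concern $k\in K$, with $\bar s=\rho(k){\restriction}r$. The new entry $\beta^*$ is not tested yet; this is the reason for the restriction $k<w^-$ in Definition~\ref{def:valid}. We show that (V1)--(V5) hold for all large $r$.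

\emph{(V1).} Let $x\in u(y,\tilde s,r)$ and $e<m\le r$. By \eqref{eq:arc}, $x(n)$ is within $3$ of $y(n)-d_n$ for $n\in J_m$. At $n=\nu_m(y)$ this gives $\|x(n)\|\le4$, which is (F1). At a foreign coordinate with $d_n=\sigma$, the quantities in (F2), (F3), (F4) are within $3$ of those in (R1), (R2), (R3), and $11-3=8$.

\emph{(V2).} Distinct arcs in $N_r$ come from distinct $y,y'\in F$. If $x\in u(y,\tilde s,r)$ and $x'\in u(y',\tilde s,r)$, then \eqref{eq:arc}, applied twice with the same $b$, gives $\|(x'-x)-(y'-y)\|\le4\varepsilon_{r+1}$. By (Y1) the finitely many points $y'-y$ have positive distance from the compact set $\bigcup_{k<e}\Sigma_k$. So (V2) holds once $4\varepsilon_{r+1}$ is below these distances.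

\emph{(V4).} Let $k\in K$. Since $\rho(k)\in C_\infty$, it has a checkpoint $m>e$; let $r>m$. If $x\in v\in N_m(\rho(k))$, then $\|x-x_v\|\le2\varepsilon_{m+1}$, so $\|x(n)-x_v(n)\|\le2$ for $n\in J_m$ by \eqref{eq:lip}. Now (R5) gives the bound $8-2=6$.

\emph{(V5).} Let $k\in K$ and $m=e+1<r$. Since $\rho(k){\restriction}m\ne\tilde s{\restriction}m$, the coordinates $n\in M_{\rho(k)\restriction m}$ are foreign. For $x\in u(y,\tilde s,r)$ the quantity $x(n)+d_n(\rho(k))-d_n$ is within $3$ of $y(n)+d_n(\rho(k))-2d_n$, and (R4) gives the bound $9-3=6$.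

\emph{(V3).} There are finitely many pairs $(y,k)\in F\times K$; fix one, and let $\beta=\rho(k)$ and $x^*=y-t_\beta$. Let $x\in u(y,\tilde s,r)$, let $b\in C_0$ extend $\tilde s[r]$, and put $\hat x=x+t_b-t_{b^{(k)}}$. Since $b^{(k)}$ extends $b_k(r)=\beta{\restriction}r$ and $\hat x-x^*=(x+t_b-y)+(t_\beta-t_{b^{(k)}})$, the estimates \eqref{eq:arc}, \eqref{eq:close} and \eqref{eq:lip} give
\begin{equation}\label{eq:hat}
\|\hat x-x^*\|\le2\varepsilon_{r+1}+\varepsilon_r\le3\varepsilon_r,\qquad\|\hat x(n)-x^*(n)\|\le3\quad(n<n_r).
\end{equation}

Suppose first that $x^*$ follows no $b'\in C_1$ on $[e-1,\infty)$. We claim that for large $r$ no such $\hat x$ follows any $s'\in\mathcal V_r$ on $[e-1,r)$. Otherwise there are, for infinitely many $r$, such points $\hat x_r$ and $s'_r\in\mathcal V_r$. As the sets $X_{<m}$ are finite, we can pass to a subsequence along which $s'_r{\restriction}m$ is eventually constant for each $m$. The limits are the initial segments of some $b'\in X$, and they are valid, so $b'\in C_1$. By \eqref{eq:hat}, $\hat x_r\to x^*$. For each $m\ge e-1$ the points $\hat x_r$ eventually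 satisfy the requirement at level $m$ for $b'{\restriction}(m+1)$, which is closed, so $x^*$ satisfies it. Thus $x^*$ follows $b'$ on $[e-1,\infty)$, a contradiction.

Suppose now that $x^*$ follows some $b'\in C_1$ on $[e-1,\infty)$. By (C4), $b'$ has no checkpoint in $[e-1,\infty)$. Let $\hat x$ follow $s'\in\mathcal V_r$ on $[e-1,r)$, and let $m=r-1$. By (F1) there is $n\in M_{s'\restriction m}$ with $\|\hat x(n)\|\le4$, so $\|x^*(n)\|\le7$ by \eqref{eq:hat}. If $s'{\restriction}m\ne b'{\restriction}m$, then (F2) for $x^*,b'$ would give $\|x^*(n)\|\ge8$. Hence $s'$ and $b'$ agree at all levels up to $r-2$, and $s'$ has no checkpoint in $[e-1,r-2]$. So (V3) holds. The argument says nothing about level $r-1$ of $s'$. This is why the window in (V3) ends at $w-2$, and it starts at $w^--1$ so that consecutive windows leave no gap.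

\medskip\noindent\emph{Step 3: the condition.} Choose $r\ge\max(r_0,e+3)$ so large that $\tilde s[r]\in\mathcal V_{r+1}$ and, in case (ii), $e^*(y,\beta^*)<r-1$ for all $y\in F$. Then $p'=(\tilde s[r],F,\rho'{\restriction}r)$ satisfies (C1)--(C4) with $e^{p'}=r$. The only checkpoint of $\tilde s[r]$ above $e$ is $r$, and $N_r$ contains the arcs of all $y\in F$, so $p'\le p$.
\end{proof}

\subsection{The generic code}

\begin{proof}[Proof of Proposition~\ref{prop:forcing}]
For $y\in Y$ the set of conditions $p$ with $y\in F^p$ is dense. Indeed, given $p$, apply Lemma~\ref{lem:ext}(i) with $r_0>|F^p|$ and $r_0-1>e^*(y,\rho^p(k))$ for the finitely many $k<e^p$ with $\rho^p(k)\ne\bot$. The new values of $\rho^{p'}$ are $\bot$, so $(s^{p'},F^p\cup\{y\},\rho^{p'})$ is a condition, and it lies below $p'$, hence below $p$. By Lemma~\ref{lem:ext}, the sets $\{p:e^p\ge r_0\}$ and $\{p:\beta^*\in\operatorname{ran}\rho^p\}$ are dense as well.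

Let $G$ be generic and $b=\bigcup_{p\in G}s^p$. Then $b\in X$, all initial segments of $b$ are in $\mathcal V$, which is absolute by Lemma~\ref{lem:abs}, and every $e^p$ with $p\in G$ is a checkpoint of $b$. So $b\in C_\infty$ in the extension. By (C3), $b^{(k)}=\rho^p(k)$ for $p\in G$ with $k<e^p$, so the sequences listed by $b$ are exactly the elements of $\Gamma$. Let $y\in Y$, let $p\in G$ with $y\in F^p$, and let $w>e^p$ be a checkpoint of $b$. Take $p'\in G$ with $p'\le p$ and $e^{p'}\ge w$. Then $y-t_b\in u(y,s^{p'},w)\in N_w(b)$. Hence $y-t_b\in L_b$.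

For the ccc, note that $\mathbb Q'=\{p:2|F^p|\le e^p\}$ is dense by Lemma~\ref{lem:ext}(i). If $(s,F,\rho)$ and $(s,F',\rho)$ are in $\mathbb Q'$, then $(s,F\cup F',\rho)$ is a condition below both. Since $\Gamma$ is countable, there are only countably many pairs $(s,\rho)$. Given uncountably many conditions, strengthen each to an element of $\mathbb Q'$; two of these have the same pair $(s,\rho)$, so two of the given conditions are compatible.
\end{proof}

\section{Coloring the circle with $\aleph_1$ colors}\label{sec:coloring}

Because of (Y1) one step of the forcing cannot capture all uncovered points. We have $\aleph_1$ steps, so we need to split $\mathbb T$ into $\aleph_1$ sets that satisfy (Y1), whatever the size of $\mathfrak c$. This is possible because each sequence lists only countably many others. We first color $C_0$ so that no sequence has the color of a sequence that it lists. A greedy coloring along a well-ordering could fail, since a point may be listed by many earlier points; filtering by sets closed under the lists removes this problem.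

\begin{lemma}\label{lem:color}
Let $\Omega$ be a set. For $x\in\Omega$ let $\Phi(x)\subseteq\Omega\setminus\{x\}$ and $\Xi(x)\subseteq\omega_1$ be countable. There is $\chi:\Omega\to\omega_1$ such that $\chi(x)\notin\Xi(x)$ for all $x$, and $\chi(x)\ne\chi(y)$ whenever $y\in\Phi(x)$.
\end{lemma}

\begin{proof}
We use induction on $\lambda=|\Omega|$. If $\lambda\le\aleph_1$, enumerate $\Omega$ in order type at most $\omega_1$ and choose $\chi$ injective, avoiding at each step $\Xi(x)$ and the countably many earlier values. Let $\lambda>\aleph_1$ and $\Omega=\{x_\xi:\xi<\lambda\}$. Let $\Omega_\xi$ be the smallest set that contains $\{x_\eta:\eta<\xi\}$ and contains $\Phi(x)$ with each of its elements $x$. The $\Omega_\xi$ increase, $\Omega_0=\emptyset$, $\Omega_\xi=\bigcup_{\eta<\xi}\Omega_\eta$ for limit $\xi$, $|\Omega_\xi|\le|\xi|+\aleph_0<\lambda$, and the union is $\Omega$. By recursion on $\xi$, color $\Omega_{\xi+1}\setminus\Omega_\xi$ by the induction hypothesis applied to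
\[
\Phi'(x)=\Phi(x)\cap(\Omega_{\xi+1}\setminus\Omega_\xi),\qquad\Xi'(x)=\Xi(x)\cup\chi[\Phi(x)\cap\Omega_\xi].
\]
Let $y\in\Phi(x)$ and $x\in\Omega_{\xi+1}\setminus\Omega_\xi$. Then $y\in\Omega_{\xi+1}$. If $y\in\Omega_\xi$, then $\chi(y)\in\Xi'(x)$; otherwise $y\in\Phi'(x)$. In both cases $\chi(x)\ne\chi(y)$.
\end{proof}

The independence of the translations lets us turn a coloring of $C_0$ into a homomorphism, and thus into a coloring of $\mathbb T$.

\begin{lemma}[ZFC]\label{lem:psi}
There is $\psi:\mathbb T\to\omega_1$ such that $y'-y\notin\bigcup_k\Sigma_k$ whenever $y\ne y'$ and $\psi(y)=\psi(y')$.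
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:color} to $\Omega=C_0$, $\Phi(c)=\{c^{(k)}:k<\omega\}\cap C_0$ and $\Xi(c)=\emptyset$; here $c\notin\Phi(c)$ by (A3). This gives $\chi:C_0\to\omega_1$. By Lemma~\ref{lem:indep} the subgroup $\Lambda\subseteq\mathbb T$ generated by the $t_c$, $c\in C_0$, is free abelian with basis $(t_c)_{c\in C_0}$. Let $\mathbb Z^{(\omega_1)}$ be the free abelian group with basis $(\mathbf e_\xi)_{\xi<\omega_1}$, and let $\varphi:\Lambda\to\mathbb Z^{(\omega_1)}$ be the homomorphism with $\varphi(t_c)=\mathbf e_{\chi(c)}$. Choose one representative in each coset of $\Lambda$, let $\mathfrak r(x)$ be the representative of $x+\Lambda$, and put $\psi_0(x)=\varphi(x-\mathfrak r(x))$. If $y'-y=t_c-t_{c^{(k)}}$ with $c,c^{(k)}\in C_0$, then $\mathfrak r(y)=\mathfrak r(y')$ and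
\[
\psi_0(y')-\psi_0(y)=\varphi(y'-y)=\mathbf e_{\chi(c)}-\mathbf e_{\chi(c^{(k)})}\ne0 .
\]
Let $\psi$ be $\psi_0$ followed by a bijection $\mathbb Z^{(\omega_1)}\to\omega_1$.
\end{proof}

\section{The iteration and the lift to $\mathbb R$}\label{sec:iteration}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W$ be a model of $\mathrm{ZFC}+\neg\mathrm{CH}$ and let $\mathfrak c$ denote $\mathfrak c^W$.

\medskip\noindent\emph{The iteration.} Each step adds new points, which have to be covered later, so we use bookkeeping. Fix a surjection $\pi:\omega_1\to\omega_1\times\omega_1$ such that $\pi(\delta)=(\gamma,\eta)$ implies $\gamma\le\delta$, for example the inverse of the G\"odel pairing function restricted to $\omega_1$. We define a finite support iteration $(\mathbb P_\delta)_{\delta\le\omega_1}$: $\mathbb P_{\delta+1}=\mathbb P_\delta*\dot{\mathbb Q}_\delta$, and at limit stages conditions are trivial on all but finitely many coordinates. Let $W_\delta$ be the extension of $W$ by $\mathbb P_\delta$; for $\gamma\le\delta$ it is a generic extension of $W_\gamma$. In each $W_\delta$, $\delta<\omega_1$,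 fix $\psi_\delta$ as in Lemma~\ref{lem:psi}. Suppose that codes $b_\beta$, $\beta<\delta$, have been added, and write $t_\beta=t_{b_\beta}$. Working in $W_\delta$, with $(\gamma,\eta)=\pi(\delta)$, let
\[
\Gamma_\delta=\{b_\beta:\beta<\delta\},\qquad Y_\delta=\{x\in\mathbb T\cap W_\gamma:\psi_\gamma(x)=\eta\}\setminus\bigcup_{\beta<\delta}(B+t_\beta).
\]
The set $\Gamma_\delta$ is countable, and $\Gamma_\delta\subseteq C_\infty$ by Lemma~\ref{lem:abs}. (Y2) holds by definition. For distinct $y,y'\in Y_\delta$ we have $y'-y\notin\Sigma_k$ in $W_\gamma$ by the choice of $\psi_\gamma$, hence in $W_\delta$ by Lemma~\ref{lem:abs}; this is (Y1). Let $\mathbb Q_\delta$ be the poset of Proposition~\ref{prop:forcing} for $\Gamma_\delta$ and $Y_\delta$, with a largest element adjoined, and let $b_\delta$ be the code that it adds.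

\medskip\noindent\emph{Cardinals and the continuum.} A finite support iteration of ccc posets is ccc (Solovay--Tennenbaum), so all $W_\delta$ have the cardinals of $W$. Recall that every subset of $\omega$ in an extension by $\mathbb P$ has a \emph{nice name} over any given dense set $D\subseteq\mathbb P$, that is, a name given by a sequence of $\omega$ antichains in $D$; if $\mathbb P$ is ccc, these antichains are countable. We show by induction on $\delta\le\omega_1$ that $\mathbb P_\delta$ has a dense subset $D_\delta$ of size at most $\mathfrak c$. Given $D_\delta$, there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ nice names over $D_\delta$, so $2^{\aleph_0}\le\mathfrak c$ in $W_\delta$, and equality holds because cardinals are preserved. Then $|\mathbb Q_\delta|\le\mathfrak c$ in $W_\delta$. Fix a name $\dot f$ for a surjection of $\mathfrak c$ onto $\mathbb Q_\delta$ and let $D_{\delta+1}$ consist of the pairs $(p,\dot f(\check\xi))$ with $p\in D_\delta$ and $\xi<\mathfrak c$. This set is dense: given $(p,\dot q)$, strengthen $p$ to an element of $D_\delta$ that forces $\dot q=\dot f(\check\xi)$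 for some $\xi$. For limit $\delta$ let $D_\delta$ be the union of the canonical images of the $D_\gamma$, $\gamma<\delta$; it is dense because supports are finite. So $2^{\aleph_0}=\mathfrak c>\aleph_1$ in $W_{\omega_1}$. Finally, a nice name for a real of $W_{\omega_1}$ involves countably many conditions, each of finite support, so every real of $W_{\omega_1}$ lies in $W_\gamma$ for some $\gamma<\omega_1$.

\medskip\noindent\emph{The tiling of $\mathbb T$.} From now on we work in $W_{\omega_1}$. By Lemma~\ref{lem:abs} all $b_\delta$ are in $C_\infty$, and for $\beta<\alpha<\omega_1$ there is $k$ with $b_\beta=b_\alpha^{(k)}$. By Proposition~\ref{prop:disjoint} the sets $B+t_\delta$, $\delta<\omega_1$, are pairwise disjoint. To see that they cover, let $x\in\mathbb T$, take $\gamma<\omega_1$ with $x\in W_\gamma$, let $\eta=\psi_\gamma(x)$, and take $\delta$ with $\pi(\delta)=(\gamma,\eta)$. If $x\notin Y_\delta$, then $x\in B+t_\beta$ in $W_\delta$ for some $\beta<\delta$, and this remains true in $W_{\omega_1}$ by Lemma~\ref{lem:abs}. If $x\in Y_\delta$, then $x-t_\delta\in L_{b_\delta}$ in $W_{\delta+1}$,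 hence in $W_{\omega_1}$, so $x\in B+t_\delta$. Therefore
\[
\mathbb T=\bigsqcup_{\delta<\omega_1}(B+t_\delta).
\]
In particular $B\ne\emptyset$, so the $t_\delta$ are distinct and $T=\{t_\delta:\delta<\omega_1\}$ has size $\aleph_1$.

\medskip\noindent\emph{The lift.} We know only that $B$ is a countable disjoint union of $G_\delta$ sets. On the line there is room to lay these pieces out side by side, which makes the union $G_\delta$. Let $\mathrm{pr}:\mathbb R\to\mathbb T$ be the quotient map and, with the $B_\ell$ of Lemma~\ref{lem:borel}(c), put
\[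
\hat B=\bigcup_{\ell<\omega}\bigl(\mathrm{pr}^{-1}(B_\ell)\cap[\ell,\ell+1)\bigr),\qquad\hat T=\mathrm{pr}^{-1}(T).
\]
The definition of $\hat B$ does not depend on the forcing. Its complement
\[
\mathbb R\setminus\hat B=(-\infty,0)\cup\bigcup_{\ell<\omega}\bigl([\ell,\ell+1)\setminus\mathrm{pr}^{-1}(B_\ell)\bigr)
\]
is $F_\sigma$, so $\hat B$ is $G_\delta$. Since the $B_\ell$ partition $B$ and $\mathrm{pr}$ maps $[\ell,\ell+1)$ bijectively onto $\mathbb T$, the map $\mathrm{pr}$ restricts to a bijection $\hat B\to B$. Let $x\in\mathbb R$. There is exactly one pair $(\bar z,\bar t)\in B\times T$ with $\mathrm{pr}(x)=\bar z+\bar t$. If $z\in\hat B$ is the lift of $\bar z$, then $x-z\in\hat T$. Conversely, if $x=z+t$ with $z\in\hat B$ and $t\in\hat T$, then $\mathrm{pr}(z)=\bar z$, so $z$ and $t$ are determined. Hence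
\[
\mathbb R=\bigsqcup_{t\in\hat T}(\hat B+t),\qquad|\hat T|=\aleph_1\cdot\aleph_0=\aleph_1<\mathfrak c .\qedhere
\]
\end{proof}

The hypothesis $\neg\mathrm{CH}$ is used only for the final inequality $\aleph_1<\mathfrak c$. The length $\omega_1$ of the iteration enters three times: the sets $\Gamma_\delta$ are countable, so that they fit on the list of a code and $\mathbb Q_\delta$ is ccc; the length has uncountable cofinality, so that every real appears at an intermediate stage; and there are enough stages for the $\aleph_1$ color classes of each intermediate model.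

\begin{thebibliography}{9}

\bibitem{EK}
M\'arton Elekes and Tam\'as Keleti,
\emph{Decomposing the real line into Borel sets closed under addition},
arXiv:1406.0701 (2014).

\end{thebibliography}
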